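\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Instantons on the Fano threefold $Y_5$ for which every line jumps}

\begin{abstract}
Let $Y$ be the Fano threefold of index $2$ and degree $5$, whose lines are parametrized by a projective plane. We answer a question from a paper of Sanna: must an instanton on $Y$ be trivial on at least one line? It need not. We construct an instanton of charge $7$ whose restriction to the general line is $\mathcal O(1)\oplus\mathcal O(-1)$, so that every line is jumping. The bundle comes, by the Serre correspondence, from a double structure on the $SL_2$-invariant rational normal sextic; the extension that defines it splits on the general line because of a sign in the representation theory of $SL_2$. We also show that $7$ is the smallest possible charge: if an instanton has type $\mathcal O(a)\oplus\mathcal O(-a)$ with $a\ge 1$ on the general line, then its charge is at least $3a^2+2a$ and at least $7$.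
\end{abstract}

\section{Introduction}

\subsection*{The question}

We work over $\mathbb C$. Let $Y=Y_5\subset\mathrm{Gr}(2,5)$ be a smooth transverse section of the Grassmannian, in its Pl\"ucker embedding, by a linear subspace of codimension $3$. It is the Fano threefold of index $2$ and degree $5$. We write $h$ for the hyperplane class, so $\omega_Y=\mathcal O_Y(-2)$ and $h^3=5$. The Hilbert scheme of lines on $Y$ is a projective plane $\mathbb P(A)$, where $A$ is a $3$-dimensional irreducible representation of $SL_2$. The universal line $\mathcal L\subset\mathbb P(A)\times Y$ has two projections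
$$r_A:\mathcal L\to\mathbb P(A),\qquad r=r_Y:\mathcal L\to Y .$$

An \emph{instanton} on $Y$ is a $\mu$-stable vector bundle $E$ of rank $2$ with $c_1(E)=0$ and $H^1(Y,E(-1))=0$. Its \emph{charge} is the integer $n$ with $c_2(E)=n\,[\text{line}]$. On a line $L\subset Y$ we have $E|_L\cong\mathcal O(a)\oplus\mathcal O(-a)$ for some $a\ge0$, and then
$$h^0(E(-1)|_L)=h^1(E(-1)|_L)=a .$$
The line is \emph{jumping} if $a\ge1$, that is, if $E|_L$ is not trivial; equivalently, if $H^0(E(-1)|_L)\neq0$. The jumping lines form the support of
$$\mathcal{JL}_E=\mathrm Rr_{A*}\,r_Y^*(E(-1))$$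
(up to shift), because by base change the derived fiber of this object at $[L]$ is $\mathrm R\Gamma(L,E(-1)|_L)$.

Since $\chi(E(-1)|_L)=0$, the object $\mathcal{JL}_E$ is locally a complex $K^0\to K^1$ of vector bundles of equal rank, and the jumping lines are locally the zeros of its determinant. Globally they are the zeros of a section of a line bundle on $\mathbb P(A)$ (of degree $n$, see Remark~\ref{rem:degree}), so they form a proper subset unless this section vanishes identically. The trivial bundle is the generic one among bundles of rank $2$ and degree $0$ on $\mathbb P^1$, so one would guess that the section is not zero. Sanna's paper \cite{Sanna} states that it is not known whether $\mathcal{JL}_E$ can be supported on all of $\mathbb P(A)$. We show that it can.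

\begin{theorem}\label{thm:A}
There is an instanton $E$ on $Y$ of charge $7$ such that $E|_L\cong\mathcal O(1)\oplus\mathcal O(-1)$ for the general line $L$. Hence every line of $Y$ is jumping for $E$, and $\mathrm{Supp}\,\mathcal{JL}_E=\mathbb P(A)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $E$ be an instanton of charge $n$ for which every line is jumping, with $E|_L\cong\mathcal O(a)\oplus\mathcal O(-a)$, $a\ge1$, for the general line $L$. Then $n\ge3a^2+2a$ and $n\ge7$. So every instanton of charge at most $6$ has a line that is not jumping, and by Theorem~\ref{thm:A} the bound $7$ is optimal.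
\end{theorem}

The proof of Theorem~\ref{thm:A} (Sections~\ref{sec:orbit}--\ref{sec:bundle}) does not use the material needed for Theorem~\ref{thm:B} (Sections~\ref{sec:lines}--\ref{sec:exclude}).

\subsection*{The ideas}

\emph{Theorem~\ref{thm:A}.} Suppose that $E(1)$ has a section whose zero scheme is a curve $\Theta$. Then there is an exact sequence
$$0\to\omega_Y\to E(-1)\to I_\Theta\to0 .$$
On a line $L$ that misses $\Theta$ it becomes an extension of $\mathcal O_L$ by $\mathcal O_L(-2)$, with a class in $H^1(L,\mathcal O_L(-2))\cong\mathbb C$. If this \emph{one number} is nonzero, the extension is $\mathcal O_L(-1)^{2}$ and $E|_L$ is trivial; if it is zero, $L$ is jumping. We want this number to vanish for all general $L$ at once. The group $SL_2$ acts on $Y$ with a dense orbit of lines. The stabilizer of one such line is the normalizer of a torus; the torus acts trivially on the one-dimensional space of values, but the normalizer contains an element $\tau$ acting on it by $-1$. So an $SL_2$-invariant extension class must restrict to $0$ on every general line. The same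 argument works for any class lying in a copy of the representation $S^4$ of binary quartics: the torus forces all nonzero weights to restrict to $0$, and the vector $x^2y^2$ of weight zero is fixed by $\tau$. We find such a copy of $S^4$ on the first-order neighborhood of the invariant sextic $\Sigma\subset Y$.

\emph{Theorem~\ref{thm:B}.} If all lines are jumping, each pair $\eta\in L$ with $L$ general carries a distinguished line in the fiber $E_\eta$, namely the fiber of $\mathcal O(a)\subset E|_L$. Through a general point $\eta$ pass three lines of $Y$. If the three resulting lines in $E_\eta$ agreed for general $\eta$, they would form a destabilizing subsheaf of $E$. So they do not agree, and their disagreement is measured by a nonzero \emph{antisymmetric} section of a line bundle on a flag variety. Antisymmetry makes the degree of this section positive. This bounds the twist of the line bundle on $\mathcal L$ formed by the distinguished lines, and a computation of $c_2$ on $\mathcal L$ then gives $n\ge3a^2+2a$. For $a=1$ this is only $n\ge5$. If the section has degree at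 least $2$, we get $n\ge7$; if it has degree $1$, it is known explicitly, and this case can be excluded.

\section{$Y$ as an orbit closure}\label{sec:orbit}

For a vector space $V$ let $\mathbb P(V)$ be the space of lines in $V$; the fiber of $\mathcal O(-1)$ at $[v]$ is $\mathbb Cv$. Let $S^j$ be the space of binary forms of degree $j$ in $x,y$, as a representation of $SL_2$, with $x,y$ of weights $1,-1$ for the diagonal torus $T$. We use the theorem of Mukai and Umemura \cite{MU}, together with the uniqueness of $Y_5$: the threefold $Y$ is the closure in $\mathbb P(S^6)$ of the orbit of $[xy(x^4-y^4)]$, and $\mathcal O_Y(1)=\mathcal O_{\mathbb P(S^6)}(1)|_Y$. Its orbits are the open one, the surface $\{[l^5m]\}$ with $l,m$ independent linear forms, and the closed orbit $\Sigma=\{[l^6]\}$, a rational normal sextic. We put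
$$\Delta=\{[l^5m]\}\cup\Sigma,\qquad Y^\circ=Y\setminus\Sigma .$$

Standard facts: $\mathrm{Pic}\,Y=\mathbb Zh$; $H^0(\mathcal O_Y(1))=(S^6)^*$, of dimension $7$; $H^i(\mathcal O_Y)=0$ for $i>0$, hence $H^i(\omega_Y)=0$ for $i<3$ by Serre duality; $H^i(\mathcal O_Y(1))=0$ for $i>0$; and $H^4(Y,\mathbb Z)=\mathbb Z$ is generated by the class of a line, so $h^2=5\,[\text{line}]$. Two $SL_2$-linearizations of a line bundle on $Y$ differ by a character of $SL_2$, and there is none but the trivial one. So linearizations are unique, and $\omega_Y\cong\mathcal O_Y(-2)$ as linearized bundles.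

Let $N(T)$ be the normalizer of $T$ in $SL_2$, and $\tau\in N(T)$ the element $x\mapsto y$, $y\mapsto-x$. Our test line is
$$L_0=\mathbb P(W_0),\qquad W_0=\langle x^5y,\ xy^5\rangle .$$
For $ab\ne0$ the point $[xy(ax^4+by^4)]$ is a $T$-translate of $[xy(x^4-y^4)]$, so $L_0\subset Y$. No nonzero element of $W_0$ is a sixth power of a linear form, so $L_0\cap\Sigma=\emptyset$. The line $L_0$ is $N(T)$-stable. The greatest common divisor of the elements of $W_0$ is $xy$, so the stabilizer of $L_0$ is contained in the stabilizer $N(T)$ of $[xy]$, hence equals it. Therefore the orbit of $L_0$ in the plane of lines has dimension $3-1=2$: \emph{the lines $gL_0$, $g\in SL_2$, are dense among all lines.} They all miss $\Sigma$.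

\section{One line, one sign}\label{sec:sign}

\begin{lemma}\label{lem:sign}
On the one-dimensional space $H^1(L_0,\omega_Y|_{L_0})$ the torus $T$ acts trivially and $\tau$ acts by $-1$.
\end{lemma}

\begin{proof}
We have $\omega_Y|_{L_0}=\mathcal O_{L_0}(-2)$ equivariantly. Let $u,v\in W_0^*$ be the coordinates dual to $x^5y,xy^5$. A function $f$ on a conical open subset of $W_0\setminus0$, homogeneous of degree $-2$, represents the section $[z]\mapsto f(z)\,z\otimes z$ of $\mathcal O(-2)$, and $g\in N(T)$ acts by $f\mapsto f\circ g^{-1}$. The space $H^1(L_0,\mathcal O(-2))$ is spanned by the \v{C}ech class of the cocycle $\frac1{uv}$ on the ordered covering $(\{u\ne0\},\{v\ne0\})$. As $x^5y$ and $xy^5$ have weights $4$ and $-4$, the torus fixes $uv$ and the two open sets, hence the class. The element $\tau$ maps $x^5y\mapsto-xy^5$ and $xy^5\mapsto-x^5y$, so it acts on coordinates by $u\mapsto-v$, $v\mapsto-u$. It fixes the function $\frac1{uv}$ but \emph{interchanges} the two open sets. So it turns the cocycle into the same function on the covering in the opposite order, and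 multiplies the class by $-1$.
\end{proof}

The simplest consequence contains the whole idea. Let $e\in H^1(Y^\circ,\omega_Y)$ be an $SL_2$-invariant class. Its restriction to $L_0$ is fixed by $\tau$, and by the lemma $\tau$ changes its sign; so $e|_{L_0}=0$. By invariance, $e|_{gL_0}=0$ for all $g\in SL_2$. The next statement replaces the trivial representation by $S^{2k}$ with $k$ even.

\begin{proposition}\label{prop:sign}
Let $V\cong S^{2k}$ with $k$ even, and let $f:V\to H^1(Y^\circ,\omega_Y)$ be an $SL_2$-equivariant linear map. Then $f(v)|_{gL_0}=0$ for all $v\in V$ and $g\in SL_2$.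
\end{proposition}

\begin{proof}
The composition $f_0:V\to H^1(Y^\circ,\omega_Y)\to H^1(L_0,\omega_Y|_{L_0})$ is $N(T)$-equivariant. Since $T$ acts trivially on the target, $f_0$ kills all vectors of nonzero weight. The space of weight zero in $S^{2k}$ is spanned by $x^ky^k$, and $\tau(x^ky^k)=y^k(-x)^k=(-1)^kx^ky^k$. For $k$ even, $\tau$ acts by $+1$ there and by $-1$ on the target, so $f_0=0$. Finally $f(v)|_{gL_0}=g\cdot\bigl(f(g^{-1}v)|_{L_0}\bigr)=0$, because $g^{-1}v\in V$.
\end{proof}

The last line is the reason to work with a whole representation: a single vector $v$ need not be invariant, but all its translates remain in $V$. For $k$ odd the two signs agree, and the argument says nothing.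

\section{The bundle of charge $7$}\label{sec:bundle}

We look for a copy of $S^{2k}$, $k$ even, in $H^1(Y^\circ,\omega_Y)$, containing classes of extensions that extend over $\Sigma$ to vector bundles. Let $I=I_\Sigma$. For a vector bundle $F$ on $\Sigma$ recall that
\begin{equation}\label{eq:ext}
\mathcal Ext^i(F,\omega_Y)=0\ \ (i\ne2),\qquad \mathcal Ext^2(F,\omega_Y)=F^*\otimes\omega_\Sigma ,
\end{equation}
as $\Sigma$ is a smooth curve in a smooth threefold. The curve $\Sigma$ itself gives nothing, because $H^1(\omega_Y)=H^2(\omega_Y)=0$ implies $\mathrm{Ext}^1(I,\omega_Y)=\mathrm{Ext}^2(\mathcal O_\Sigma,\omega_Y)=H^0(\omega_\Sigma)=0$. So we turn to $I^2$, and for this we need the normal bundle.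

\subsection{The normal bundle of $\Sigma$}

\begin{lemma}\label{lem:normal}
Identify $\Sigma$ with $\mathbb P(S^1)=\mathbb P^1$ by $[l^6]\leftrightarrow[l]$, and let $\mathcal N=\mathcal N_{\Sigma/Y}$. Then $\mathcal N\cong S^1\otimes\mathcal O_{\mathbb P^1}(5)$ equivariantly. Consequently
$$\omega_\Sigma\otimes\mathcal N\cong S^1\otimes\mathcal O_{\mathbb P^1}(3),\qquad H^0(\omega_\Sigma\otimes\mathcal N)\cong S^1\otimes S^3\cong S^4\oplus S^2 .$$
\end{lemma}

\begin{proof}
Let $B\subset SL_2$ be the Borel subgroup stabilizing $[x]$. Equivariant bundles on $\mathbb P(S^1)=SL_2/B$ correspond to $B$-modules, by taking the fiber at $[x]$. The character of weight $-j$ corresponds to $\mathcal O(j)$; for instance $T_{\mathbb P^1}$ has fiber $\mathrm{Hom}(\langle x\rangle,S^1/\langle x\rangle)$, of weight $-2$.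

In $T_{[x^6]}\mathbb P(S^6)=\mathrm{Hom}(\langle x^6\rangle,S^6/\langle x^6\rangle)$ the vector $x^6\mapsto x^{6-j}y^j$, $1\le j\le6$, has weight $-2j$. The raising operator $x\partial_y$ kills the source and maps the $j$-th vector to $j$ times the $(j-1)$-st (to $0$ for $j=1$). So it is a single nilpotent Jordan block, and there is exactly one $B$-stable subspace in each dimension. Since $Y$ and $\Sigma$ are smooth of dimensions $3$ and $1$, the space $T_{[x^6]}Y$ is spanned by the vectors with $j=1,2,3$, and $T_{[x^6]}\Sigma$ by that with $j=1$. Hence the fiber of $\mathcal N$ has weights $-4,-6$, with nonzero raising operator. These data determine a two-dimensional $B$-module up to isomorphism, and $S^1\otimes(\text{weight }{-5})$ has them. Finally $\omega_\Sigma=\mathcal O(-2)$, $H^0(\mathcal O_{\mathbb P^1}(3))\cong S^3$ since $S^1$ is self-dual, and the decomposition is that of Clebsch and Gordan.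
\end{proof}

We shall need a surjection $\mathcal N^*\to\omega_\Sigma$, that is, a section of $\omega_\Sigma\otimes\mathcal N$ without zeros. So we describe both summands explicitly. Let $z_1,z_2$ be homogeneous coordinates on $\Sigma\cong\mathbb P^1$. As $S^1$ is self-dual, we may identify the factor $S^1$ in $S^1\otimes\mathcal O_{\mathbb P^1}(3)$ with the span of $dz_1,dz_2$. A section is then $c_1\,dz_1+c_2\,dz_2$, i.e.\ a pair $(c_1,c_2)$ of binary cubics. Each of the two maps below is equivariant and nonzero, so its image is the summand in question.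

\emph{The summand $S^2$} consists of the sections $(z_2Q,-z_1Q)$ with $Q$ a quadratic form. They vanish at the roots of $Q$. So this summand yields no surjection; moreover its index $k=1$ is odd.

\emph{The summand $S^4$} consists of the gradients $\varphi_X=(\partial_1X,\partial_2X)$ of binary quartics $X$. By Euler's formula $4X=z_1\partial_1X+z_2\partial_2X$, the common zeros of $\partial_1X,\partial_2X$ are the multiple roots of $X$. If $X$ has distinct roots, $\varphi_X$ has no zeros. Moreover the index $k=2$ is even.

\subsection{An equivariant space of classes}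

Applying $\mathcal Hom(-,\omega_Y)$ to $0\to I/I^2\to\mathcal O/I^2\to\mathcal O_\Sigma\to0$, where $I/I^2=\mathcal N^*$, we get from \eqref{eq:ext}
\begin{equation}\label{eq:one}
0\to\omega_\Sigma\to\mathcal Ext^2(\mathcal O/I^2,\omega_Y)\to\omega_\Sigma\otimes\mathcal N\to0
\end{equation}
and $\mathcal Ext^i(\mathcal O/I^2,\omega_Y)=0$ for $i\ne2$. Everything here is equivariant. Now $H^0(\omega_\Sigma)=0$, and $H^1(\omega_\Sigma)=\mathbb C$ is the trivial representation, which does not occur in $S^4\oplus S^2$. So the connecting map $H^0(\omega_\Sigma\otimes\mathcal N)\to H^1(\omega_\Sigma)$ vanishes, and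
$$\mathrm{Ext}^1(I^2,\omega_Y)=\mathrm{Ext}^2(\mathcal O/I^2,\omega_Y)=H^0(\mathcal Ext^2(\mathcal O/I^2,\omega_Y))\cong H^0(\omega_\Sigma\otimes\mathcal N)\cong S^4\oplus S^2 .$$
The first equality uses $H^1(\omega_Y)=H^2(\omega_Y)=0$; the second is the local-to-global spectral sequence. Let $V_4$ be the summand $S^4$. Restriction to $Y^\circ$, where $I^2=\mathcal O$, gives an $SL_2$-equivariant map
\begin{equation}\label{eq:V4}
V_4\to H^1(Y^\circ,\omega_Y) .
\end{equation}

\subsection{The double structure and the extension}

Fix a quartic $X$ with distinct roots. Then $\varphi=\varphi_X$ is a surjection $I/I^2=\mathcal N^*\to\omega_\Sigma$. A class over $\varphi$ is an extension of $I^2$ by $\omega_Y$. To get a vector bundle we extend a larger ideal, namely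
$$I_\Theta=\ker\bigl(I\to I/I^2\xrightarrow{\ \varphi\ }\omega_\Sigma\bigr)\supset I^2 .$$
Locally $I=(u,v)$ with $v$ generating $\ker\varphi$ modulo $I^2$, so $I_\Theta=(v)+I^2=(u^2,v)$. So $\Theta$ is a locally complete intersection double structure on $\Sigma$, with
\begin{equation}\label{eq:two}
0\to\omega_\Sigma\to\mathcal O_\Theta\to\mathcal O_\Sigma\to0 .
\end{equation}
Put $\omega_\Theta=\mathcal Ext^2(\mathcal O_\Theta,\omega_Y)$, an invertible sheaf on $\Theta$. Dualizing \eqref{eq:two} by \eqref{eq:ext} gives $0\to\omega_\Sigma\to\omega_\Theta\to\mathcal O_\Sigma\to0$. The surjection $\mathcal O/I^2\to\mathcal O_\Theta$ is the identity on the quotient $\mathcal O_\Sigma$ and is $\varphi:I/I^2\to\omega_\Sigma$ on the subsheaves. So its dual maps this sequence to \eqref{eq:one} by the identity on $\omega_\Sigma$ and by the injection $\mathcal O_\Sigma\to\omega_\Sigma\otimes\mathcal N$, $1\mapsto\varphi$, on the right. In other words,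
$$\omega_\Theta\subset\mathcal Ext^2(\mathcal O/I^2,\omega_Y)\quad\text{is the preimage of}\quad\mathcal O_\Sigma\cdot\varphi .$$

Let $\varepsilon\in V_4$ be the element over $\varphi$. By the last statement $\varepsilon\in H^0(\omega_\Theta)$, and its image in $H^0(\mathcal O_\Sigma)$ is $1$. For $z\in\Sigma$ the surjection $\omega_\Theta\otimes\mathbb C(z)\to\mathcal O_\Sigma\otimes\mathbb C(z)$ between one-dimensional spaces is an isomorphism taking $\varepsilon$ to $1$. By Nakayama's lemma, $\varepsilon$ generates $\omega_\Theta$. As before,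
$$H^0(\omega_\Theta)=\mathrm{Ext}^2(\mathcal O_\Theta,\omega_Y)=\mathrm{Ext}^1(I_\Theta,\omega_Y) .$$
Let
\begin{equation}\label{eq:three}
0\to\mathcal O_Y(-2)\to E(-1)\to I_\Theta\to0
\end{equation}
be the extension of class $\varepsilon$.

\begin{proposition}\label{prop:instanton}
$E$ is an instanton of charge $7$.
\end{proposition}

\begin{proof}
\emph{$E$ is locally free.} Applying $\mathcal Hom(-,\omega_Y)$ to \eqref{eq:three}, with $\omega_Y=\mathcal O(-2)$, gives the exact sequence
$$\mathcal O_Y\to\mathcal Ext^1(I_\Theta,\omega_Y)=\omega_\Theta\to\mathcal Ext^1(E(-1),\omega_Y)\to0,$$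
whose first map sends $1$ to $\pm\varepsilon$. As $\varepsilon$ generates $\omega_\Theta$, $\mathcal Ext^1(E(-1),\omega_Y)=0$. Locally $I_\Theta$, and hence $E(-1)$, has a free resolution of length $1$, say $0\to F_1\to F_0\to E(-1)\to0$. The vanishing says that $F_0^*\to F_1^*$ is surjective. So the resolution splits, and $E$ is locally free.

\emph{Chern classes.} By \eqref{eq:three}, $c_1(E)=0$. Twisting by $\mathcal O(2)$, we see that $E(1)$ has a section with zero scheme $\Theta$. So $c_2(E)+h^2=c_2(E(1))=[\Theta]=2[\Sigma]$ has degree $12$. Since $h^2$ has degree $5$, $c_2(E)=7\,[\text{line}]$.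

\emph{Stability.} Twist \eqref{eq:three} by $\mathcal O(1)$. We have $H^0(\mathcal O_Y(-1))=0$, and $H^0(I_\Theta(1))\subset H^0(I_\Sigma(1))=0$ because $\Sigma$ spans $\mathbb P(S^6)$. So $H^0(E)=0$. A destabilizing subsheaf could be taken to be saturated, hence a line bundle $\mathcal O(c)$ with $c\ge0$, as $\mathrm{Pic}\,Y=\mathbb Zh$, and would give $H^0(E)\ne0$. Hence $E$ is $\mu$-stable.

\emph{Cohomology.} By \eqref{eq:two} and $H^0(\omega_\Sigma)=0$ we have $H^0(\mathcal O_\Theta)=\mathbb C$, spanned by the constants. With $H^1(\mathcal O_Y)=0$ this gives $H^1(I_\Theta)=0$. With $H^1(\mathcal O_Y(-2))=0$, \eqref{eq:three} gives $H^1(E(-1))=0$.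
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The inclusion $I^2\subset I_\Theta$ induces $\mathrm{Ext}^1(I_\Theta,\omega_Y)\to\mathrm{Ext}^1(I^2,\omega_Y)$, which sends the class of \eqref{eq:three} to $\varepsilon\in V_4$. So on $Y^\circ$ the sequence \eqref{eq:three} is the extension of $\mathcal O$ by $\omega_Y$ whose class is the image of $\varepsilon$ under \eqref{eq:V4}. By Proposition~\ref{prop:sign} with $k=2$ it splits on every line $gL_0$. Hence $E(-1)|_{gL_0}\cong\mathcal O\oplus\mathcal O(-2)$ and $E|_{gL_0}\cong\mathcal O(1)\oplus\mathcal O(-1)$. The lines $gL_0$ form a dense orbit, hence an open one, so this is the type on the general line. The condition $H^0(E(-1)|_L)\ne0$ is closed in $L$ by semicontinuity, and it holds on a dense set of lines. So every line is jumping.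
\end{proof}

\section{The geometry of lines}\label{sec:lines}

We now prepare the proof of Theorem~\ref{thm:B}. We need the incidence $\mathcal L$ explicitly: its intersection numbers, the fibers of $r$ (including the nonreduced ones), and a parametrization of pairs of intersecting lines.

\subsection{The plane of lines}

Let $A=S^2$ with the discriminant form
$$\langle p,p'\rangle=bb'-2ac'-2a'c\qquad\text{for } p=ax^2+bxy+cy^2,\ p'=a'x^2+b'xy+c'y^2,$$
and let $C=\{[l^2]\}\subset\mathbb P(A)$ be the conic of isotropic vectors. For forms put $\{p,p'\}=p_xp'_y-p_yp'_x$. If we compute with another basis $l,m$ of $S^1$ in place of $x,y$, both expressions change only by nonzero constants. We have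
$$\{x^2,y^2\}=4xy,\qquad\{x^2,xy\}=2x^2,\qquad\{xy,y^2\}=2y^2 .$$
So the bracket is an isomorphism $\Lambda^2A\cong A$; in particular $\{p,p'\}\ne0$ if $[p]\ne[p']$. Evaluating on basis vectors we find $\langle\{p,p'\},p''\rangle=-4\det(p,p',p'')$, with $\det$ in the basis $x^2,xy,y^2$. Hence $\{p,p'\}\perp p,p'$: the bracket is the cross product up to a scalar.

For $\alpha=lm\notin C$ put $L_\alpha=\mathbb P\langle l^5m,lm^5\rangle$, a translate of $L_0$. For $\alpha=l^2$ put $L_\alpha=\mathbb P\langle l^6,l^5m\rangle\subset\Delta$, where $m$ is any linear form independent of $l$. All $L_\alpha$ lie on $Y$.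

\begin{lemma}\label{lem:family}
The assignment $\alpha\mapsto L_\alpha$ identifies $\mathbb P(A)$ with the Hilbert scheme of lines on $Y$. Under this identification $\mathcal L=\mathbb P(\mathcal W)$ for a rank-$2$ subbundle $\mathcal W\subset S^6\otimes\mathcal O_{\mathbb P(A)}$ with $\det\mathcal W=\mathcal O(-5)$.
\end{lemma}

\begin{proof}
The expression $l^5m\wedge lm^5\in\Lambda^2S^6$ is bihomogeneous of degree $(6,6)$ in $(l,m)$ and vanishes when $l\wedge m=0$. So it is divisible by the irreducible polynomial $l\wedge m$. Numerator and denominator of $(l^5m\wedge lm^5)/(l\wedge m)$ both change sign when $l,m$ are interchanged, so the quotient is symmetric of bidegree $(5,5)$. It is therefore a homogeneous polynomial of degree $5$ in $\alpha=lm$, since symmetric forms of bidegree $(j,j)$ on $\mathbb P^1\times\mathbb P^1$ are the forms of degree $j$ on $\mathrm{Sym}^2\mathbb P^1=\mathbb P(A)$. For $m=l+tn$ we have $l\wedge m=t\,l\wedge n$ and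
$$l^5m\wedge lm^5=(l^6+t\,l^5n)\wedge(l^6+5t\,l^5n+\cdots)=4t\,l^6\wedge l^5n+\cdots,$$
so the value at $m=l$ is $4\,(l^6\wedge l^5n)/(l\wedge n)\ne0$. Thus we have a nowhere vanishing polynomial map of degree $5$ whose value at $\alpha$ is a Pl\"ucker vector of $L_\alpha$. It defines a morphism $\mathbb P(A)\to\mathrm{Gr}(2,S^6)$ and a bundle $\mathcal W$ with $\det\mathcal W=\mathcal O(-5)$.

The greatest common divisor of the forms in $L_\alpha$ is $lm$ if $\alpha=lm\notin C$ and $l^5$ if $\alpha=l^2$, so $L_\alpha$ determines $\alpha$. Hence the induced morphism from $\mathbb P(A)$ to the Hilbert scheme, which is also a projective plane, is injective. Being proper, it is finite, and hence surjective; it has degree $1$ because the characteristic is $0$. Since the target is normal, it is an isomorphism.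
\end{proof}

Write $h,h_1$ also for the pullbacks to $\mathcal L$ of the hyperplane classes of $Y$ and $\mathbb P(A)$; then $\mathrm{Pic}\,\mathcal L=\mathbb Zh\oplus\mathbb Zh_1$.

\begin{lemma}\label{lem:numbers}
On $\mathcal L$ we have $h_1^3=0$, $hh_1^2=1$, $h^2h_1=5$ and $K_{\mathcal L}=-2h+2h_1$. Moreover $\mathrm Rr_{A*}\mathcal O(-h)=0$, $\mathrm Rr_{A*}\mathcal O(-2h)=\mathcal O(-5)[-1]$, and $r_*h_1=h$.
\end{lemma}

\begin{proof}
The tautological subbundle of $r_A^*\mathcal W$ is $\mathcal O(-h)$, with quotient of first Chern class $h-5h_1$. So $c_2(\mathcal W)=-h(h-5h_1)$, i.e.\ $h^2-5hh_1+c_2(\mathcal W)=0$, and multiplying by $h_1$ gives $h^2h_1=5$. The relative tangent bundle has class $h+(h-5h_1)$, so $\omega_{\mathcal L/\mathbb P(A)}=\mathcal O(-2h+5h_1)$ and $K_{\mathcal L}=-2h+5h_1-3h_1$. The direct images follow from the degrees $-1,-2$ on the fibers of $r_A$ and from $R^1r_{A*}\omega_{\mathcal L/\mathbb P(A)}=\mathcal O$. Finally $r_*h_1$ is a multiple of $h$, and $r_*h_1\cdot h^2=h_1h^2=5=h^3$.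
\end{proof}

\begin{remark}\label{rem:degree}
The section in the introduction, whose zeros are the jumping lines, is a section of a line bundle of degree $n$. Indeed $\mathrm{ch}(r^*E)=2-n\,r^*[\text{line}]$. In Grothendieck--Riemann--Roch for $\mathrm Rr_{A*}(r^*E(-h))$ the term $2$ contributes $2\,\mathrm{ch}(\mathrm Rr_{A*}\mathcal O(-h))=0$, so the first Chern class is $-n\,r_{A*}r^*[\text{line}]$. By the projection formula it has degree $-n\,[\text{line}]\cdot r_*h_1=-n$. For a complex $K^0\to K^1$ the determinant is a section of $\det K^1\otimes(\det K^0)^{-1}$, here of degree $n$.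
\end{remark}

\subsection{Lines through a point}

\begin{lemma}\label{lem:points}
\begin{enumerate}
\item[(a)] The only line through $[l^6]$ is $L_{l^2}$. The lines through $[l^5m]$ ($l,m$ independent) are $L_{l^2}$ and $L_{lm}$.
\item[(b)] If $[p_1],[p_2],[p_3]$ is a frame in $\mathbb P(A)$ of mutually orthogonal nonisotropic lines, then $[p_1p_2p_3]$ lies in the open orbit, and the lines through it are exactly $L_{p_1},L_{p_2},L_{p_3}$. Every $\eta\in Y\setminus\Delta$ arises in this way.
\item[(c)] $r$ is finite and flat of degree $3$, its ramification divisor is $r_A^{-1}(C)$, and it is \'etale over $Y\setminus\Delta$. For every line bundle $P$ on $\mathcal L$ we have $c_1(r_*P)=r_*c_1(P)-h$.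
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A form in $L_{pq}$, with $p,q$ independent linear forms, is $pq(ap^4+bq^4)$. It has six distinct roots if $ab\ne0$, and otherwise it is proportional to $p^5q$ or $pq^5$. A form in $L_{p^2}$ is divisible by $p^5$. Both claims follow.

(b) Let $\eta$ be in the open orbit and $\eta\in L_\alpha$. As $\eta$ has distinct roots, $\alpha=lm\notin C$ and $\eta=[lm(al^4+bm^4)]$, which is fixed by the cyclic group of order $4$ in $PGL_2$ generated by $l\mapsto l$, $m\mapsto im$. The stabilizer of $\eta$ in $PGL_2$ is an octahedral group $S_4$. To see this we may take $\eta=[xy(x^4-y^4)]$: the roots of this form are the vertices of a regular octahedron, the stabilizer of six points is finite, and $S_4$ is a maximal finite subgroup of $PGL_2$. The group $S_4$ has three cyclic subgroups of order $4$, and each determines its pair of fixed points, hence $\alpha$. So at most three lines pass through $\eta$. For $\eta=[xy(x^4-y^4)]$ there are exactly three, with $\alpha=xy,\ x^2-y^2,\ x^2+y^2$, because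
$$(x+y)^4-(x-y)^4=8xy(x^2+y^2),\qquad(x+iy)^4-(x-iy)^4=8i\,xy(x^2-y^2).$$
These three $\alpha$ are mutually orthogonal and nonisotropic, with product $xy(x^4-y^4)$. Since $PGL_2=SO(A)$ acts transitively on frames of mutually orthogonal nonisotropic lines, and transitively on $Y\setminus\Delta$, (b) follows.

(c) By (a) and (b) all fibers are finite, so the proper morphism $r$ is finite; it is flat because $\mathcal L$ and $Y$ are smooth of the same dimension; and its degree is $3$ by (b). The Jacobian is a nonzero $SL_2$-invariant section of $\omega_{\mathcal L}\otimes r^*\omega_Y^{-1}=\mathcal O(2h_1)$. Since $H^0(\mathcal L,\mathcal O(2h_1))=S^2A^*$ contains a unique invariant line, spanned by the equation of $C$, the ramification divisor is $r_A^{-1}(C)$. It is mapped into $\Delta$, so $r$ is \'etale over $Y\setminus\Delta$. Finally $\det r_*P$ is the norm of $P$ tensored with $\det r_*\mathcal O$, so $c_1(r_*P)=r_*c_1(P)+c_1(r_*\mathcal O)$. By duality $r_*\mathcal O(2h_1)=(r_*\mathcal O)^*$. Taking first Chern classes, $2h+c_1(r_*\mathcal O)=-c_1(r_*\mathcal O)$, so $c_1(r_*\mathcal O)=-h$.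
\end{proof}

By (a) and (c), the fiber over $\eta=[l^5m]$ consists of the reduced point $(lm,\eta)$, where $r$ is \'etale as $lm\notin C$, and a scheme $\xi$ of length $2$ supported at $(l^2,\eta)$.

\begin{lemma}\label{lem:xi}
As a subscheme of $\mathbb P(A)$, $\ \xi=\{\,l^2+tm^2\,\}$ with $t^2=0$.
\end{lemma}

\begin{proof}
For $t\ne0$ choose $s$ with $s^2=-t$. Then $l^2+tm^2=(l+sm)(l-sm)$, so $L_{l^2+tm^2}$ contains the class of the form
$$(l^2+tm^2)\bigl((l+sm)^4-(l-sm)^4\bigr)=(l^2+tm^2)\cdot8s\,lm(l^2-tm^2)=8s\,lm(l^4-t^2m^4).$$
Hence $t\mapsto(l^2+tm^2,\,[lm(l^4-t^2m^4)])$ is a morphism $\mathbb A^1\to\mathcal L$; at $t=0$ this follows by closedness. On $t^2=0$ its second component is constant, equal to $\eta$, and its first component is a closed embedding. So it embeds $\mathrm{Spec}\,\mathbb C[t]/t^2$ into $r^{-1}(\eta)$ at $l^2$. Comparing lengths proves the claim.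
\end{proof}

\subsection{Pairs of intersecting lines}

Let
$$F=\{(p,p'):p\perp p'\}\subset\mathbb P(A)\times\mathbb P(A),\qquad F^\circ=F\setminus\{(p,p):p\in C\}.$$
$F$ is a smooth irreducible divisor of type $(1,1)$, the variety of flags in the plane. The removed set is its intersection with the diagonal; it has codimension $2$ in $F$. On $F^\circ$ we have $[p]\ne[p']$, so
$$\rho:F^\circ\to\mathbb P(S^6),\qquad\rho(p,p')=[\,p\,p'\,\{p,p'\}\,]$$
is a morphism, with $\rho^*\mathcal O(1)=\mathcal O(2,2)$. If $p,p'$ are orthogonal and nonisotropic, then $p,p',\{p,p'\}$ is an orthogonal frame of nonisotropic vectors, so $\rho(p,p')\in L_p\cap L_{p'}$ by Lemma~\ref{lem:points}(b). By closedness this holds on all of $F^\circ$. So we have morphisms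
$$\rho_1=(p,\rho),\quad\rho_2=(p',\rho):\ F^\circ\to\mathcal L,\qquad r\rho_1=r\rho_2=\rho .$$

\section{The discrepancy and the bound $3a^2+2a$}\label{sec:bound}

Let $E$ be as in Theorem~\ref{thm:B}, with a fixed isomorphism $\wedge^2E\cong\mathcal O$. We collect the subbundles $\mathcal O(a)\subset E|_L$ into one line bundle on $\mathcal L$. The sheaf $r_{A*}(r^*E(-ah))$ is torsion-free of rank $h^0(\mathcal O\oplus\mathcal O(-2a))=1$. Let $M\subset r^*E$ be the saturation of the image of
$$r_A^*r_{A*}(r^*E(-ah))\otimes\mathcal O(ah)\to r^*E .$$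
It is reflexive of rank $1$, hence a line bundle, and
$$r^*E/M=I_Z\otimes M^{-1},\qquad\mathrm{codim}\,Z\ge2 .$$
Since $\dim Z\le1$, a general fiber $L$ of $r_A$ misses $Z$. There $M|_L$ is a line subbundle of $\mathcal O(a)\oplus\mathcal O(-a)$ containing the image of $\mathcal O(a)$, so $M|_L=\mathcal O(a)$. Hence
$$M=\mathcal O(ah-bh_1)\quad\text{for some }b\in\mathbb Z .$$
Let $s:M\to r^*E$ be the inclusion. On a pair of intersecting lines we compare the two values of $s$ at the intersection point by
$$\delta=\rho_1^*s\wedge\rho_2^*s:\ \rho_1^*M\otimes\rho_2^*M\to\rho^*\wedge^2E=\mathcal O_{F^\circ} .$$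

\begin{lemma}\label{lem:nonzero}
$\delta\ne0$.
\end{lemma}

\begin{proof}
Suppose $\delta=0$. Let $U=Y\setminus(\Delta\cup r(Z))$, and let $\eta\in U$ with frame $p_1,p_2,p_3$. For $i\ne j$ the bracket $\{p_i,p_j\}$ is proportional to the third vector, so $\rho(p_i,p_j)=\eta$. As $\delta$ vanishes at $(p_i,p_j)$, the three lines $s(M_{(p_i,\eta)})\subset E_\eta$ coincide. In other words, the two pullbacks of the subbundle $M|_{r^{-1}U}\subset r^*E|_{r^{-1}U}$ to $r^{-1}U\times_Ur^{-1}U$ agree at every point. This fiber product is reduced, because $r$ is \'etale over $U$. So the pullbacks agree, and $M|_{r^{-1}U}$ descends to a line subbundle of $E|_U$. Let $\mathcal O(c)\subset E$ be the saturated subsheaf extending it; then $E/\mathcal O(c)$ is a line bundle times the ideal sheaf of a subscheme of codimension at least $2$. By flatness of $r$, and since $r$ is finite, $r^*E/r^*\mathcal O(c)$ is again of this form, hence torsion-free, and $r^*\mathcal O(c)$ is saturated in $r^*E$. The saturated subsheaves $M$ and $r^*\mathcal O(c)$ agree on a dense open set, so they are equal,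 and $c=a>0$. This contradicts the stability of $E$.
\end{proof}

Stability is essential here: for $E=\mathcal O(a)\oplus\mathcal O(-a)$ one has $M=\mathcal O(ah)$ and $\delta=0$.

\begin{lemma}\label{lem:degree}
Put $d=b-4a$. Then $\delta\in H^0(F,\mathcal O(d,d))$, it is antisymmetric under $(p,p')\mapsto(p',p)$, and $d\ge1$. If $d=1$, then
\begin{equation}\label{eq:beta}
\delta(p,p')=\det(\beta,p,p')\quad\text{for some }0\ne\beta\in A .
\end{equation}
\end{lemma}

\begin{proof}
Let $\hat p,\hat\eta$ be nonzero vectors representing a point $(p,\eta)\in\mathcal L$. The fiber of $M$ there is $(\mathbb C\hat\eta)^{*\otimes a}\otimes(\mathbb C\hat p)^{\otimes b}$. Let $\sigma(\hat p,\hat\eta)\in E_\eta$ be the image under $s$ of $(\hat\eta^*)^{\otimes a}\otimes\hat p^{\otimes b}$, where $\hat\eta^*$ is dual to $\hat\eta$. It is homogeneous of degree $b$ in $\hat p$ and $-a$ in $\hat\eta$. Then $\delta$ is the function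
$$\hat\delta(\hat p,\hat p')=\sigma(\hat p,\hat\eta)\wedge\sigma(\hat p',\hat\eta),\qquad\hat\eta=\hat p\,\hat p'\,\{\hat p,\hat p'\}.$$
The vector $\hat\eta$ has bidegree $(2,2)$ and enters with total degree $-2a$. So $\hat\delta$ has bidegree $(b-4a,b-4a)=(d,d)$. As $F\setminus F^\circ$ has codimension $2$, $\delta$ extends to $F$. By Lemma~\ref{lem:nonzero} it is nonzero on a general fiber of the first projection $F\to\mathbb P(A)$, which is a line; so $d\ge0$.

Interchanging $\hat p,\hat p'$ changes $\hat\eta$ to $-\hat\eta$, which contributes $(-1)^{-2a}=1$, and reverses the wedge product. So $\hat\delta(\hat p',\hat p)=-\hat\delta(\hat p,\hat p')$. If $d=0$, then $\hat\delta$ is a constant equal to its negative, which contradicts Lemma~\ref{lem:nonzero}. So $d\ge1$. From $0\to\mathcal O\to\mathcal O(1,1)\to\mathcal O_F(1,1)\to0$ on $\mathbb P(A)^2$ we get $H^0(F,\mathcal O(1,1))=(A^*\otimes A^*)/\mathbb C\langle\,,\rangle$. As $\langle\,,\rangle$ is symmetric, the antisymmetric elements are those of $\Lambda^2A^*\cong A$, which is \eqref{eq:beta}.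
\end{proof}

\begin{proposition}\label{prop:bound}
$n\ge3a^2+2ad\ge3a^2+2a$.
\end{proposition}

\begin{proof}
From $0\to M\to r^*E\to I_Z\otimes M^{-1}\to0$ we get $c_2(r^*E)=-M^2+[Z]$, where $[Z]$ is an effective (or zero) $1$-cycle. Now $c_2(r^*E)\cdot h_1=c_2(E)\cdot r_*h_1=n\,[\text{line}]\cdot h=n$ and $M^2h_1=5a^2-2ab$ by Lemma~\ref{lem:numbers}. Since $h_1$ is nef,
\begin{equation}\label{eq:Z}
0\le[Z]\cdot h_1=n+5a^2-2ab .
\end{equation}
Hence $n\ge2a(4a+d)-5a^2=3a^2+2ad$, and $d\ge1$.
\end{proof}

So far we used stability, but not $H^1(E(-1))=0$. If $a\ge2$, Proposition~\ref{prop:bound} gives $n\ge16$. If $a=1$ and $d\ge2$, it gives $n\ge7$. To prove $n\ge7$ in general it remains to exclude $a=d=1$, where we only know $n\ge5$.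

\section{Excluding $a=d=1$}\label{sec:exclude}

Suppose $a=d=1$. Then $b=5$, $M=\mathcal O(h-5h_1)$, and $\delta$ is given by \eqref{eq:beta}. This formula controls where the vectors in $E_\eta$ attached to the lines through $\eta$ fail to span $E_\eta$. We turn this into a statement about a map of bundles on $Y$ and compute Euler characteristics. Let
$$R=r_*M^{-1},$$
a vector bundle of rank $3$. Using $E\cong E^*$, the dual $r^*E^*\to M^{-1}$ of $s$ gives by adjunction a map $E\to R$. Let $D\subset Y$ be the locus where it has rank at most $1$.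

\begin{lemma}\label{lem:D}
$D$ is contained in the union of $\Sigma$ and at most two points.
\end{lemma}

\begin{proof}
Recall that $R_\eta=H^0(r^{-1}(\eta),M^{-1})$, as $r$ is finite and flat.

\emph{(i) $\eta\notin\Delta$.} Let $p_1,p_2,p_3$ be the frame of $\eta$. The map $E^*_\eta\to R_\eta=\bigoplus_iM^{-1}_{(p_i,\eta)}$ is evaluation on the vectors $\sigma(p_i,\eta)\in E_\eta$. If $\eta\in D$, these span at most a line. Since $\rho(p_i,p_j)=\eta$, it follows that $\delta(p_i,p_j)=\det(\beta,p_i,p_j)=0$ for all $i\ne j$. Since the $p_i$ form a basis of $A$, $\beta=0$, a contradiction.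

\emph{(ii) $\eta=[l^5m]\in\Delta\setminus\Sigma$.} The fiber is $\{(lm,\eta)\}\sqcup\xi$ with $\xi$ as in Lemma~\ref{lem:xi}. Let $\nu\in E_\eta$ and $\mu=\mu_0+t\mu_1\in E_\eta\otimes\mathbb C[t]/t^2$ be the images under $s$ of generators of $M_{(lm,\eta)}$ and $M|_\xi$. Then $E_\eta^*\to R_\eta$ is
$$e\mapsto\bigl(e(\nu),\ e(\mu_0)+t\,e(\mu_1)\bigr).$$
If $\eta\in D$, then $\nu,\mu_0,\mu_1$ span at most a line, so $\nu\wedge\mu=0$ in $\wedge^2E_\eta\otimes\mathbb C[t]/t^2$. We express $\nu\wedge\mu$ through $\delta$. Consider
$$\psi:\xi\to\mathbb P(A)^2,\qquad\psi(t)=(lm,\ l^2+tm^2).$$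
Since $lm\perp l^2,m^2$ and $[lm]\ne[l^2]$, $\psi$ lands in $F^\circ$. Computing the bracket in the coordinates $l,m$, we find that $\{lm,\,l^2+tm^2\}$ is proportional to $tm^2-l^2$. Therefore
$$\rho\psi(t)=[lm(l^2+tm^2)(tm^2-l^2)]=[lm(t^2m^4-l^4)]=[l^5m],\quad\text{as }t^2=0 .$$
So $\rho\psi$ is constant, equal to $\eta$; $\rho_1\psi$ is constant, equal to $(lm,\eta)$; and $\rho_2\psi$ is the inclusion $\xi\subset\mathcal L$. Hence $\psi^*\delta=\nu\wedge\mu$ up to a unit. By \eqref{eq:beta}, $\eta\in D$ implies $\det(\beta,lm,l^2+tm^2)=0$ in $\mathbb C[t]/t^2$, that is,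
$$\beta\in\langle lm,l^2\rangle\cap\langle lm,m^2\rangle=\mathbb C\,lm .$$
So $[\beta]=[lm]$. This determines $l$ and $m$ up to scalars and order, so $\eta$ is one of the two points $[l^5m]$, $[lm^5]$; if $[\beta]\in C$, there is no such $\eta$.
\end{proof}

In particular $E\to R$ is generically of rank $2$, hence injective. Let $Q=R/E$.

\emph{Invariants of $Q$.} Stability gives $H^0(E(-1))=0$, the instanton condition gives $H^1(E(-1))=0$, and since $E\cong E^*$ Serre duality pairs $H^i(E(-1))$ with $H^{3-i}(E(-1))$. So $E(-1)$ has no cohomology. As $M^{-1}=\mathcal O(-h+5h_1)$, Lemma~\ref{lem:numbers} gives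
\begin{equation}\label{eq:Q}
H^i(Q(-1))\cong H^i(R(-1))=H^i(\mathcal L,\mathcal O(-2h+5h_1))=H^{i-1}(\mathbb P^2,\mathcal O),
\end{equation}
which is $\mathbb C$ for $i=1$ and $0$ otherwise. By Lemma~\ref{lem:points}(c), $c_1(R)=r_*(-h+5h_1)-h=-3h+5h-h=h$, so $\det R\otimes(\det E)^{-1}=\mathcal O(1)$.

As the degeneracy locus of a map from a bundle of rank $2$ to one of rank $3$, $D$ has all components of codimension at most $2$, that is, of dimension at least $1$. By Lemma~\ref{lem:D}, either $D=\emptyset$ or $D=\Sigma$.

\emph{The case $D=\emptyset$.} Then $Q=\mathcal O(1)$ and $H^1(Q(-1))=H^1(\mathcal O_Y)=0$, which contradicts \eqref{eq:Q}.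

\emph{The case $D=\Sigma$.} The degeneracy locus has the expected codimension $2$. So by the Hilbert--Burch theorem $Q=I_\Gamma(1)$, where $\Gamma$ is a Cohen--Macaulay curve with support $\Sigma$. Its degree is a positive multiple of $6$. By \eqref{eq:Q}, $\chi(I_\Gamma)=\chi(Q(-1))=-1$, so $\chi(\mathcal O_\Gamma)=2$ and $\chi(\mathcal O_\Gamma(1))=\deg\Gamma+2$. Next, $\chi(R)=\chi(\mathcal L,\mathcal O(-h+5h_1))=0$ because $\mathrm Rr_{A*}\mathcal O(-h)=0$. Since $\mathrm{ch}(E)=2-n\,[\text{line}]$ and $\frac12c_1(T_Y)=h$, Riemann--Roch gives $\chi(E)=2\chi(\mathcal O_Y)-n=2-n$. Hence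
$$n-2=\chi(R)-\chi(E)=\chi(Q)=\chi(I_\Gamma(1))=7-(\deg\Gamma+2),$$
so $n=7-\deg\Gamma\le1$. This contradicts $n\ge5$.

So $a=d=1$ is impossible, and $n\ge7$ in all cases. Together with Proposition~\ref{prop:bound} and Theorem~\ref{thm:A}, this proves Theorem~\ref{thm:B}. \qed

\begin{remark}
For the bundle of Theorem~\ref{thm:A} we have $a=1$ and $n=7$, so Proposition~\ref{prop:bound} gives $d\le2$. Since $d=1$ is excluded, $d=2$. Then \eqref{eq:Z} is an equality, so every one-dimensional component of $Z$ is supported on a fiber of $r_A$.
\end{remark}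

\begin{thebibliography}{9}
\bibitem{MU} Mukai and Umemura, \emph{Minimal rational threefolds}, LNM 1016.
\bibitem{Sanna} Giangiacomo Sanna, \emph{Rational curves and instantons on the Fano threefold $Y_5$}, arXiv:1411.7994 (2014).
\end{thebibliography}

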